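
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Mixed weak-type inequalities with an $A_1$ weight:\\ a counterexample and the exact class}


\begin{abstract}
Let $M$ be the Hardy--Littlewood maximal operator on $\mathbb R^n$ and let $v$ be a weight such that $f\mapsto M(fv)/v$ maps $L^1(v)$ into $L^{1,\infty}(v)$. It was conjectured that the same operator then maps $L^1(uv)$ into $L^{1,\infty}(uv)$ for every $u\in A_1$. We disprove this: there is one bounded weight $v$ for which the conclusion fails for weights $u$ with $A_1$ constant arbitrarily close to $1$. We then determine the weights $u\in A_1$ for which the implication holds for all $v$. They are those for which, for almost every $y$, the integral of $u$ against $|x-y|^{-n}\,dx$ over any set on which this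 measure has mass at most $1$ is bounded by a fixed multiple of $u(y)$.
\end{abstract}

\section{The question and the results}

\subsection{The conjecture}

A \emph{weight} on $\mathbb R^n$ is a measurable function with values in $(0,\infty)$ almost everywhere; local integrability is \emph{not} required. For a nonnegative measurable $w$ we write $w(E)=\int_E w\,dx$, $\|f\|_{L^1(w)}=\int |f|\,w\,dx$ and
\[
\|g\|_{L^{1,\infty}(w)}=\sup_{t>0}\,t\,w(\{x:|g(x)|>t\}).
\]
The Hardy--Littlewood maximal function of a measurable $g$, possibly infinite, is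
\[
Mg(x)=\sup_{Q\ni x}\frac1{|Q|}\int_Q|g|,
\]
the supremum being over cubes with sides parallel to the axes. A function $u$ belongs to $A_1$ if it is locally integrable, positive a.e., and $Mu\le Cu$ a.e.\ for some constant $C$. The least such $C$ is denoted by $[u]_{A_1}$.

The following conjecture is posed in \cite{LOP}.

\begin{conjecture}
Let $v$ be a weight such that
\begin{equation}\label{eq:hyp}
\Big\|\frac{M(fv)}v\Big\|_{L^{1,\infty}(v)}\le c_v\,\|f\|_{L^1(v)}\qquad\text{for all } f .
\end{equation}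
Then for every $u\in A_1$ there is a finite constant $c$, depending only on $[u]_{A_1}$, $c_v$ and $n$, such that
\begin{equation}\label{eq:concl}
\Big\|\frac{M(fv)}v\Big\|_{L^{1,\infty}(uv)}\le c\,\|f\|_{L^1(uv)}\qquad\text{for all } f .
\end{equation}
\end{conjecture}

Both inequalities become more transparent when $v$ is moved into the level set. Given $f$ and $t>0$, put $g=|f|v/t$. Up to a null set, $\{M(fv)/v>t\}=\{Mg>v\}$, and $\int|f|uv=t\int gu$. Conversely, every $g\ge0$ arises in this way, with $f=g/v$ and $t=1$. Hence \eqref{eq:concl} holds with constant $c$ if and only if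
\begin{equation}\label{eq:H}
\mathrm H(u,v;c):\qquad \int_{\{Mg>v\}}uv\,dx\le c\int gu\,dx\qquad\text{for all measurable } g\ge0 .
\end{equation}
So $v$ is a variable threshold for $Mg$, and at the same time the density with which we measure the set where the threshold is exceeded. The hypothesis \eqref{eq:hyp} is $\mathrm H(1,v;c_v)$. From now on $c_v\in(0,\infty]$ denotes the best constant in it.

Two extreme cases make the conjecture plausible. For $u=1$ there is nothing to prove. For $v=1$ the hypothesis is the weak type $(1,1)$ inequality, and the conclusion holds with $c=3^n[u]_{A_1}$. Indeed, a compact subset of $\{Mg>1\}$ is covered by cubes $3Q_i$, where the $Q_i$ are finitely many disjoint cubes with $\int_{Q_i}g>|Q_i|$ (this is the covering lemma recalled in Section~\ref{sec:prelim}). With $m_i$ the essential infimum of $u$ over $Q_i$, the $A_1$ condition on $3Q_i$ gives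
\[
u(3Q_i)\le 3^n|Q_i|\,[u]_{A_1}m_i\le3^n[u]_{A_1}\,m_i\int_{Q_i}g\le3^n[u]_{A_1}\int_{Q_i}gu ,
\]
and we sum over $i$. One would guess that the two one-weight statements combine. But this argument estimates $u$ on \emph{all} of $3Q_i$. For a variable threshold the set $\{Mg>v\}$ may occupy only a small part of a cube, and $u$ may be much larger on that part than on the rest.

\subsection{The answer}

\begin{theorem}\label{thm:counter}
There is a measurable $v:\mathbb R^n\to(0,1]$ with $c_v<\infty$ such that for every $\eta>0$ there is $u\in A_1$ with $[u]_{A_1}\le1+\eta$ for which, with $f=1_{[-1,1]^n}$,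
\[
\|f\|_{L^1(uv)}=2^n,\qquad \|M(fv)/v\|_{L^{1,\infty}(uv)}=\infty .
\]
\end{theorem}

In particular the conjecture is false, and for such $(u,v)$ inequality \eqref{eq:concl} fails with every finite constant, whatever $c$ is allowed to depend on. The range of $A_1$ constants is sharp: if $[u]_{A_1}=1$, then for every cube $Q$ the average of $u$ over $Q$ is at most $u(x)$ for a.e.\ $x\in Q$, so $u$ is a.e.\ constant on every cube, and \eqref{eq:concl} is \eqref{eq:hyp}.

The mechanism also shows which weights $u$ are good. Throughout, $|\cdot|$ on $\mathbb R^n$ is the \emph{max-norm}, and for $y\in\mathbb R^n$ we put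
\[
d\mu_y(x)=|x-y|^{-n}\,dx .
\]
Let $g$ be a unit mass concentrated near $y$. Away from $y$, $Mg(x)$ is comparable to $|x-y|^{-n}$. Let $v=|x-y|^{-n}$ on a set $E$ and $v=1$ elsewhere. Up to dimensional constants, $Mg$ exceeds $v$ on $E$, so \eqref{eq:hyp} forces $\mu_y(E)\lesssim c_v$. Proposition~\ref{prop:onepoint} will show that, conversely, $\mu_y(E)\le1$ is enough for \eqref{eq:hyp} with a dimensional constant. Tested on the same $g$, the conclusion \eqref{eq:concl} asks that $\int_Eu\,d\mu_y\lesssim c\,u(y)$. For a weight $u$ we are therefore led to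
\[
N_u(y)=\sup\Big\{\int_Eu\,d\mu_y:\ \mu_y(E)\le1\Big\}
\]
(which is the norm of $u$ in $L^1(\mu_y)+L^\infty$), and to the least $K=K(u)\in(0,\infty]$ such that
\[
N_u(y)\le K\,u(y)\qquad\text{for a.e. }y .
\]

What does $u\in A_1$ say about $N_u$? On one dyadic annulus $\{2^k\le|x-y|<2^{k+1}\}$ we have, for a.e.\ $y$, $\int u\,d\mu_y\le2^{-kn}\int_{|x-y|<2^{k+1}}u\le4^n[u]_{A_1}u(y)$. But a set of $\mu_y$-measure $1$ may consist of small parts of infinitely many annuli, and in each annulus $A_1$ allows $u$ to be large on a small part. This is the source of the counterexample, and it turns out to be the only obstruction.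

\begin{theorem}\label{thm:exact}
\begin{enumerate}
\item Let $u$ be a weight with $K(u)<\infty$. Then for every weight $v$ with $c_v<\infty$, $\mathrm H(u,v;c)$ holds with $c=10\,K(u)\,c_v$.
\item Let $u$ be locally integrable and positive a.e. If $\mathrm H(u,v;c)$ holds with one constant $c$ for all $v$ with $c_v\le4\cdot6^n$, then $K(u)\le2^{n+1}c$.
\item If $u\in A_1$ and $K(u)=\infty$, there is a single weight $v$ with $c_v\le9\cdot18^n$ for which $\mathrm H(u,v;c)$ fails for every $c<\infty$.
\end{enumerate}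
\end{theorem}

\begin{corollary}\label{cor:equiv}
For $u\in A_1$ the following are equivalent.
\begin{enumerate}
\item[(a)] For every $v$ with $c_v<\infty$, $\mathrm H(u,v;c)$ holds with some $c<\infty$, possibly depending on $v$.
\item[(b)] There is $C=C(u,n)$ such that $\mathrm H(u,v;Cc_v)$ holds for every $v$ with $c_v<\infty$.
\item[(c)] $K(u)<\infty$.
\end{enumerate}
\end{corollary}

\begin{proof}
(c) implies (b) by part 1, (b) implies (a) trivially, and (a) implies (c) by part 3.
\end{proof}

Parts 1 and 2 also show that the linear dependence on $K(u)$ is sharp up to dimensional factors: for locally integrable $u$, the best $c$ that serves in $\mathrm H(u,v;c)$ for all $v$ with $c_v\le4\cdot6^n$ lies between $2^{-n-1}K(u)$ and $40\cdot6^nK(u)$. Section~\ref{sec:K} shows that $\{K(u)<\infty\}$ is a proper subclass of $A_1$ containing all power weights $|x|^{-\alpha}$, $0\le\alpha<n$.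

After preliminaries, Section~\ref{sec:model} works out the mechanism in dimension one with finitely many scales. Section~\ref{sec:onepoint} studies the thresholds $v$ built around one point, which yield Theorem~\ref{thm:counter} in Section~\ref{sec:counter} and part 2 of Theorem~\ref{thm:exact} in Section~\ref{sec:nec}. Part 1 is proved in Section~\ref{sec:suff}. In Section~\ref{sec:single} infinitely many one-point thresholds are glued into one, which proves part 3.

\section{Preliminaries}\label{sec:prelim}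

\paragraph{Cubes and the max-norm.} Let $Q(z,r)=\{x:|x-z|\le r\}$, a cube of side $2r$ and volume $(2r)^n$; distances are taken in the max-norm. The reason for this norm is that
\begin{equation}\label{eq:cubedist}
x,y\in Q\ \Longrightarrow\ |x-y|^n\le|Q|
\end{equation}
for every cube $Q$. Since $|\{|x|\le\rho\}|=2^n\rho^n$, we have $\int\varphi(|x|)\,dx=n2^n\int_0^\infty\varphi(\rho)\rho^{n-1}d\rho$ for $\varphi\ge0$. In particular, for $0<a<b$, $\rho>0$ and $0\le\alpha<n$,
\begin{equation}\label{eq:radial}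
\mu_y(\{a\le|x-y|<b\})=n2^n\log\frac ba,\qquad
\int_{|x|<\rho}|x|^{-\alpha}dx=\frac{n2^n}{n-\alpha}\,\rho^{\,n-\alpha}.
\end{equation}

\paragraph{Lebesgue points.} A Lebesgue point of a locally integrable $u$ is a point $y$ with $|u(y)|<\infty$ and $|Q(y,r)|^{-1}\int_{Q(y,r)}|u-u(y)|\to0$ as $r\to0$. Almost every point is one.

\paragraph{The maximal function.} If a closed cube is enlarged to a slightly larger open one, the average of $|g|$ decreases by as little as we like (or remains infinite). So $M$ is unchanged if only open cubes are used. We use open cubes in $M$, and any cubes for bounding $M$ from below. Maximal functions over open cubes, also with a restriction on the side length, are lower semicontinuous, so their level sets are measurable.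

\paragraph{Covering.} Write $3Q$ for the cube concentric with $Q$ and of three times the side. From finitely many open cubes one can select disjoint ones $Q_1,\dots,Q_m$ such that the cubes $3Q_i$ cover the union of all: select successively a largest cube disjoint from those already selected; each cube then meets a selected one that is at least as large. Covering compact subsets of $\{Mg>t\}$ by open cubes on which $g\ge0$ has average $>t$, we get
\begin{equation}\label{eq:weak}
|\{Mg>t\}|\le3^nt^{-1}\int g .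
\end{equation}

\paragraph{The constant $c_v$ is at least $1$.} Let $E$ be bounded with $|E|>0$ and $v$ bounded on $E$, and let $g=(1+\varepsilon)v1_E$. Then $Mg\ge g>v$ a.e.\ on $E$, so $v(E)\le c_v(1+\varepsilon)v(E)$, where $0<v(E)<\infty$. Let $\varepsilon\to0$.

\section{A model in dimension one}\label{sec:model}

Let $n=1$, $R_k=8^k$, and fix $m\ge1$. For $k=1,\dots,m$ let
\[
F_k=\Big[4R_k-\frac{R_k}{2m},\,4R_k+\frac{R_k}{2m}\Big],
\]
and for all $k\ge1$ let $J_k=[2R_k,6R_k]$. Put $v=R_k^{-1}$ on $F_k$, $1\le k\le m$, and $v=1$ elsewhere. The point $y$ of the introduction is the origin, each of $m$ scales contributes a set of proportion $1/m$, and on this set $v$ is comparable to $1/|x|$. The intervals $J_k$ are disjoint.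

\emph{The hypothesis holds with $c_v\le6$.} Let $g\ge0$ and $s=\int g<\infty$. Off $\bigcup F_k$ we have $v=1$ and use \eqref{eq:weak}, which costs $3s$. If $s\ge1$, the rest costs at most $\sum_kR_k^{-1}|F_k|=1\le s$. If $s<1$, let $x\in F_k$ and $Mg(x)>R_k^{-1}$. Then $x$ lies in an interval $I$ with $|I|<R_k\int_Ig\le R_ks<R_k$, so $I\subset J_k$: \emph{a function of small mass reaches $F_k$ only from nearby}. By \eqref{eq:weak} for $g1_{J_k}$, $v(F_k\cap\{Mg>v\})\le R_k^{-1}\cdot3R_k\int_{J_k}g$. As the $J_k$ are disjoint, these bounds add up to at most $3s$.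

\emph{The conclusion fails.} Let
\[
u_0(x)=1+\sum_{k\ge1}\Big(\frac{R_k}{|x-4R_k|}\Big)^{1/2}1_{J_k}(x).
\]
This weight does not depend on $m$, and Lemma~\ref{lem:u0} below shows that $u_0\in A_1$: a square-root singularity is harmless, and there is one per scale. Let $f=1_{[-1,1]}$. Since $u_0=v=1$ on $[-1,1]$, we have $fv=f$ and $\|f\|_{L^1(u_0v)}=2$. For $x\in F_k$ the interval $[-5R_k,5R_k]$ gives $Mf(x)\ge2/(10R_k)=v(x)/5$. On $F_k$ we have $u_0\ge\sqrt{2m}$. Hence with $t=1/10$
\[
t\,u_0v(\{Mf>tv\})\ge\frac1{10}\sum_{k=1}^mR_k^{-1}\cdot\frac{R_k}m\cdot\sqrt{2m}=\frac{\sqrt{2m}}{10},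
\]
so any admissible $c$ is at least $\sqrt{2m}/20$. With $u_0$ fixed and $c_v\le6$, this is unbounded in $m$.

To have a single $v$ we replace the proportions $1/m$ by a summable sequence $\varepsilon_k$. To have $A_1$ constants near $1$ we replace $u_0$ by $u_0^\theta$ with small $\theta>0$. The sum above then becomes $\sum\varepsilon_k^{1-\theta/2}$, and we choose $\varepsilon_k$ so that it diverges for every $\theta\in(0,1]$. It is also more convenient to use $|x|^{-n}$ itself as the threshold. This brings us to the thresholds of the next section.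

\section{Thresholds built around one point}\label{sec:onepoint}

For $y\in\mathbb R^n$ and $k\in\mathbb Z$ let
\[
A_k=\{x:2^k\le|x-y|<2^{k+1}\},\qquad A_k^*=\{x:2^{k-1}\le|x-y|<2^{k+2}\}.
\]
The $A_k$ partition $\mathbb R^n\setminus\{y\}$, and every point lies in at most three of the $A_k^*$. The following lemma makes precise that a function of small mass must act locally. It is stated with two parameters, a set $V$ and a density $\kappa$, which will matter only in Section~\ref{sec:single}.

\begin{lemma}\label{lem:local}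
Let $y\in\mathbb R^n$, $\lambda,\kappa>0$, let $g\ge0$ be measurable with $\int g<4^{-n}\lambda$, and let $X,V\subset\mathbb R^n$ be measurable. Suppose that every $x\in X\setminus\{y\}$ lies in an open cube $Q_x$ such that
\begin{enumerate}
\item[(a)] $\int_{Q_x}g>\lambda|x-y|^{-n}|Q_x|$,
\item[(b)] $Q_x\subset V$,
\item[(c)] $|X\cap3Q_x|\le\kappa|Q_x|$.
\end{enumerate}
Then $\displaystyle\lambda\,\mu_y(X)\le3\cdot2^n\kappa\int_Vg$.
\end{lemma}

Condition (c) always holds with $\kappa=3^n$.

\begin{proof}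
Let $x\in X\cap A_k$. By (a), $|Q_x|<|x-y|^n\lambda^{-1}\int g<(|x-y|/4)^n$, so $Q_x$ has side less than $|x-y|/4$. For $z\in Q_x$ we get $\frac34|x-y|<|z-y|<\frac54|x-y|$, hence $Q_x\subset A_k^*$. Moreover $|x-y|<2^{k+1}$ in (a) gives
\begin{equation}\label{eq:Qx}
|Q_x|<\lambda^{-1}2^{(k+1)n}\int_{Q_x}g .
\end{equation}
Let $T\subset X\cap A_k$ be compact. It is covered by finitely many of the cubes $Q_x$, $x\in T$. Select disjoint $Q_1,\dots,Q_m$ among these with $T\subset\bigcup3Q_i$. By (c), \eqref{eq:Qx} and (b),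
\[
|T|\le\sum_i|X\cap3Q_i|\le\kappa\sum_i|Q_i|\le\kappa\lambda^{-1}2^{(k+1)n}\int_{A_k^*\cap V}g ,
\]
and by inner regularity the same bound holds for $|X\cap A_k|$. Since $|x-y|^{-n}\le2^{-kn}$ on $A_k$,
\[
\lambda\,\mu_y(X)\le\sum_k\lambda2^{-kn}|X\cap A_k|\le2^n\kappa\sum_k\int_{A_k^*\cap V}g\le3\cdot2^n\kappa\int_Vg .\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:onepoint}
Let $\mu_y(E)\le A<\infty$ and $\lambda>0$, and let $v=\lambda|x-y|^{-n}$ on $E$ and $v=1$ off $E$. Then
\[
c_v\le3^n+\max(4^nA,\,3\cdot6^n).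
\]
In particular $c_v\le4\cdot6^n$ if $A=1$.
\end{proposition}

\begin{proof}
Let $g\ge0$ and $s=\int g<\infty$. Off $E$ the threshold is $1$, and $|\{Mg>1\}|\le3^ns$. Let $X=E\cap\{Mg>v\}$, so that $v(X)=\lambda\mu_y(X)$. If $s\ge4^{-n}\lambda$, then $v(X)\le\lambda A\le4^nAs$. If $s<4^{-n}\lambda$, we apply Lemma~\ref{lem:local} with $V=\mathbb R^n$ and $\kappa=3^n$; condition (a) holds because $Mg>\lambda|x-y|^{-n}$ on $X\setminus\{y\}$. It gives $v(X)\le3\cdot6^ns$.
\end{proof}

The next lemma is the test on point masses. With $u=1$ it shows that in Proposition~\ref{prop:onepoint} the condition $\mu_y(E)<\infty$ is also necessary for $c_v<\infty$.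

\begin{lemma}\label{lem:test}
Let $u$ be locally integrable and positive a.e., let $y$ be a Lebesgue point of $u$, and let $\lambda>0$. Suppose that the weight $v$ equals $\lambda|x-y|^{-n}$ on a measurable set $E$ and that $\mathrm H(u,v;c)$ holds. Then $\int_Eu\,d\mu_y\le2^{n+1}c\,u(y)$.
\end{lemma}

\begin{proof}
For $r>0$ let $g_r=2^{n+1}\lambda|Q(y,r)|^{-1}1_{Q(y,r)}$. If $|x-y|\ge r$, then $Q(y,|x-y|)$ contains $x$ and $Q(y,r)$, so
\[
Mg_r(x)\ge2^{n+1}\lambda\,(2|x-y|)^{-n}=2\lambda|x-y|^{-n}.
\]
Hence $Mg_r>v$ on $E\cap\{|x-y|\ge r\}$, and $\mathrm H(u,v;c)$ gives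
\[
\lambda\int_{E\cap\{|x-y|\ge r\}}u\,d\mu_y\le c\int g_ru=\frac{2^{n+1}c\lambda}{|Q(y,r)|}\int_{Q(y,r)}u .
\]
Divide by $\lambda$ and let $r\to0$.
\end{proof}

\section{Proof of Theorem~\ref{thm:counter}}\label{sec:counter}

Let $e_1=(1,0,\dots,0)$, and for $k\ge1$ let
\[
R_k=8^k,\quad x_k=4R_ke_1,\quad Q_k^*=Q(x_k,2R_k),\quad \varepsilon_k=\frac1{k\log^2(k+2)},\quad F_k=Q\big(x_k,\tfrac12\varepsilon_k^{1/n}R_k\big).
\]
Then $\varepsilon_k\in(0,1)$, $\sigma:=\sum\varepsilon_k<\infty$, $|F_k|=\varepsilon_kR_k^n$ and $F_k\subset Q_k^*$. On $Q(x_k,3R_k)$ the first coordinate lies in $[R_k,7R_k]$, and $7R_k<R_{k+1}$, so the cubes $Q(x_k,3R_k)$ are pairwise disjoint, and with them the $Q_k^*$ and the $F_k$.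

\subsection*{The threshold}
Put
\[
E=\bigcup_kF_k,\qquad v=|x|^{-n}\ \text{on }E,\qquad v=1\ \text{off }E .
\]
On $F_k$ we have $|x-x_k|\le R_k/2$, so
\begin{equation}\label{eq:Fk}
3R_k\le|x|\le5R_k\ \text{ on }F_k,\qquad 5^{-n}\varepsilon_k\le\mu_0(F_k)\le3^{-n}\varepsilon_k .
\end{equation}
Thus $0<v\le1$ and $\mu_0(E)\le\sigma$, and $c_v<\infty$ by Proposition~\ref{prop:onepoint} with $y=0$ and $\lambda=1$.

\subsection*{The weights $u$}
\begin{lemma}\label{lem:u0}
The function
\[
u_0=1+\sum_{k\ge1}h_k,\qquad h_k(x)=\Big(\frac{R_k}{|x-x_k|}\Big)^{n/2}1_{Q_k^*}(x)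
\]
(with $h_k(x_k)=\infty$) belongs to $A_1$, and there is $C=C(n)$ with $\frac1{|Q|}\int_Qu_0\le C\,u_0(x)$ whenever $x\in Q$.
\end{lemma}

\begin{proof}
We first recall that $\frac1{|Q|}\int_Q|z|^{-n/2}dz\le C_n|x|^{-n/2}$ for every cube $Q$ of side $\ell$ and every $x\in Q$. If $\ell\le|x|/2$, then $|z|\ge|x|/2$ on $Q$, and the average is at most $2^{n/2}|x|^{-n/2}$. If $\ell>|x|/2$, then $Q\subset Q(0,3\ell)$, and by \eqref{eq:radial} the average is at most $\ell^{-n}2^{n+1}(3\ell)^{n/2}\le2^{n+1}6^{n/2}|x|^{-n/2}$.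

Now let $Q$ be a cube of side $\ell$ and $x\in Q$. The indices $k$ are of two kinds.

\emph{Small scales, $R_k\le\ell$.} By \eqref{eq:radial}, $\int h_k=R_k^{n/2}\,2^{n+1}(2R_k)^{n/2}=C_n'R_k^n$. As the $R_k$ grow geometrically, $\frac1{|Q|}\sum_{R_k\le\ell}\int_Qh_k\le C_n'\ell^{-n}\sum_{R_k\le\ell}R_k^n\le2C_n'$.

\emph{Large scales, $R_k>\ell$.} Only those $k$ for which $Q$ meets $Q_k^*$ contribute, and then $Q\subset Q(x_k,3R_k)$. These cubes are disjoint, so there is at most one such $k$. For it, the bound for $|z|^{-n/2}$ gives $\frac1{|Q|}\int_Qh_k\le C_n(R_k/|x-x_k|)^{n/2}$. This equals $C_nh_k(x)$ if $x\in Q_k^*$, and is at most $C_n$ otherwise, because then $|x-x_k|>2R_k$.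

Altogether $\frac1{|Q|}\int_Qu_0\le1+2C_n'+C_nu_0(x)+C_n\le C\,u_0(x)$, since $u_0\ge1$. Every cube contains points $x$ with $u_0(x)<\infty$, so $u_0$ is locally integrable, and $u_0\in A_1$.
\end{proof}

For $0<\theta\le1$ put $u=u_0^\theta$. By Jensen's inequality $\frac1{|Q|}\int_Qu_0^\theta\le\big(\frac1{|Q|}\int_Qu_0\big)^\theta\le C^\theta u_0(x)^\theta$ for $x\in Q$, so $u\in A_1$ and $[u]_{A_1}\le C^\theta$. Given $\eta>0$, this is at most $1+\eta$ for $\theta$ small.

\subsection*{Failure of the conclusion}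
Let $u=u_0^\theta$ with any $\theta\in(0,1]$, and let $f=1_{[-1,1]^n}$. The first coordinate is at least $2R_k\ge16$ on $Q_k^*$, so $u=v=1$ on $[-1,1]^n$. Hence $fv=f$ and $\|f\|_{L^1(uv)}=2^n$. For $x\in E$ we have $|x|\ge1$, so $Q(0,|x|)$ contains $x$ and $[-1,1]^n$, and
\[
Mf(x)\ge2^n(2|x|)^{-n}=|x|^{-n}=v(x).
\]
Thus $M(fv)/v>\frac12$ on $E$. On $F_k$ we have $|x-x_k|\le\frac12\varepsilon_k^{1/n}R_k$, so $u\ge h_k^\theta\ge\varepsilon_k^{-\theta/2}$. With \eqref{eq:Fk},
\[
uv(\{M(fv)/v>\tfrac12\})\ge\int_Eu\,d\mu_0\ge\sum_k\varepsilon_k^{-\theta/2}\,5^{-n}\varepsilon_k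
=5^{-n}\sum_k\frac1{k^{1-\theta/2}\log^{2-\theta}(k+2)}=\infty ,
\]
because $k^{\theta/2}\ge\log^2(k+2)\ge\log^{2-\theta}(k+2)$ for large $k$, so that the terms of the last sum are eventually at least $1/k$. This proves Theorem~\ref{thm:counter}. \qed

\section{The condition $K(u)<\infty$}\label{sec:K}

\begin{proposition}\label{prop:K}
\begin{enumerate}
\item[(i)] If $u$ is a weight with $K(u)<\infty$, then $u\in A_1$ and $[u]_{A_1}\le C_nK(u)$ with $C_n=(1-e^{-2^{-n}})^{-1}$.
\item[(ii)] If $u=|x|^{-\alpha}$ with $0\le\alpha<n$, then $K(u)\le2^\alpha+\dfrac{n2^{n+\alpha}}{n-\alpha}$.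
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Let $\rho=e^{1/(n2^n)}$. By \eqref{eq:radial} each set $\{r\le|x-y|<\rho r\}$ has $\mu_y$-measure $1$, so for a.e.\ $y$ and all $r>0$
\[
\int_{r\le|x-y|<\rho r}u\,dx\le(\rho r)^n\int_{r\le|x-y|<\rho r}u\,d\mu_y\le(\rho r)^nK(u)\,u(y).
\]
Summing over $r=R\rho^{-j}$, $j\ge1$, gives $\int_{|x-y|<R}u\le R^nK(u)u(y)/(1-\rho^{-n})$, and $\rho^{-n}=e^{-2^{-n}}$. A cube of side $R$ containing $y$ lies in $Q(y,R)$, so the average of $u$ over it is at most $C_nK(u)u(y)$. This also shows that $u$ is locally integrable.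

(ii) Let $y\ne0$ and $\mu_y(E)\le1$. On $\{|x|\ge|y|/2\}$ we have $u\le2^\alpha u(y)$, so this part of $E$ contributes at most $2^\alpha u(y)$. On $\{|x|<|y|/2\}$ we have $|x-y|\ge|y|/2$, so by \eqref{eq:radial} this part contributes at most
\[
2^n|y|^{-n}\int_{|x|<|y|/2}|x|^{-\alpha}dx=2^n|y|^{-n}\,\frac{n2^n}{n-\alpha}\Big(\frac{|y|}2\Big)^{n-\alpha}=\frac{n2^{n+\alpha}}{n-\alpha}\,u(y).\qedhere
\]
\end{proof}

\begin{remark}
If $au\le u'\le bu$ with constants $a,b>0$, then $N_{u'}\le bN_u\le bK(u)u\le(b/a)K(u)u'$ a.e., so $K(u')\le(b/a)K(u)$. Hence (ii), with a different bound, also holds for powers of the Euclidean norm. Roughly speaking, a power weight has one singularity, which a point $y$ sees only at the scale $|y|$, whereas the weight $u_0^\theta$ of Section~\ref{sec:counter} has one at each of the scales $R_k$ seen from the origin. Section~\ref{sec:counter} and part 1 of Theorem~\ref{thm:exact} show that $K(u_0^\theta)=\infty$ for $0<\theta\le1$. Thus $\{K(u)<\infty\}$ is strictly smaller than $A_1$.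
\end{remark}

\section{Sufficiency: proof of part 1 of Theorem~\ref{thm:exact}}\label{sec:suff}

Given a point $x$ with $Mg(x)>v(x)$, we split the mass of $g$ according to whether $u(y)\gtrsim u(x)$ or $u(y)\ll u(x)$. In the first case $u(x)$ can be transferred to $g$, and we may apply the hypothesis \eqref{eq:hyp} on each level set of $u$. In the second case we do not use \eqref{eq:hyp} at all: we replace the average by the potential $\int g(y)|x-y|^{-n}dy$, which would be far too large in general but is controlled when restricted to $u(x)>K(u)u(y)$.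

Write $K=K(u)<\infty$.

\emph{Claim.} For a.e.\ $y$,
\begin{equation}\label{eq:claim}
\int_{\{x:\,u(x)>Ku(y)\}}u\,d\mu_y\le K\,u(y).
\end{equation}
Let $N_u(y)\le Ku(y)$ and $0<u(y)<\infty$, and let $S$ be the domain of integration. If $\mu_y(S)>1$, then, since $\mu_y$ is non-atomic and $\sigma$-finite, there is $E\subset S$ with $\mu_y(E)=1$. As $u>Ku(y)$ on $E$, we get $\int_Eu\,d\mu_y>Ku(y)$, a contradiction. So $\mu_y(S)\le1$, and \eqref{eq:claim} follows from the definition of $N_u$.

Now let $c_v<\infty$, $g\ge0$ and $\int gu<\infty$. For $j\in\mathbb Z$ put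
\[
S_j=\{Mg>v\}\cap\{2^j\le u<2^{j+1}\},\qquad g_j=g\,1_{\{u\ge2^j/K\}},\qquad g_j'=g-g_j .
\]
Up to a null set, the $S_j$ partition $\{Mg>v\}$. For $x\in S_j$ there is a cube containing $x$ on which the average of $g=g_j+g_j'$ exceeds $v(x)$; hence $M(2g_j)(x)>v(x)$ or $2Mg_j'(x)>v(x)$.

\emph{First alternative.} Since $u<2^{j+1}$ on $S_j$, the hypothesis $\mathrm H(1,v;c_v)$ applied to $2g_j$ gives
\[
\sum_j\int_{S_j\cap\{M(2g_j)>v\}}uv\le\sum_j2^{j+1}c_v\int2g_j=4c_v\int g(y)\sum_{2^j\le Ku(y)}2^j\,dy\le8Kc_v\int gu .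
\]

\emph{Second alternative.} By \eqref{eq:cubedist}, the average of $g_j'$ over a cube containing $x$ is at most $\int g_j'(y)|x-y|^{-n}dy$. So $v(x)<2\int g_j'(y)|x-y|^{-n}dy$ at the points $x$ in question. If $x\in S_j$ and $g_j'(y)\ne0$, then $u(x)\ge2^j>Ku(y)$. As the $S_j$ are disjoint, Tonelli's theorem and \eqref{eq:claim} give
\[
\sum_j\int_{S_j\cap\{2Mg_j'>v\}}uv\le2\int g(y)\int_{\{u(x)>Ku(y)\}}u(x)\,d\mu_y(x)\,dy\le2K\int gu .
\]

Together, $\int_{\{Mg>v\}}uv\le(8c_v+2)K\int gu\le10Kc_v\int gu$, because $c_v\ge1$. \qed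

\section{Uniform necessity: proof of part 2 of Theorem~\ref{thm:exact}}\label{sec:nec}

Let $y$ be a Lebesgue point of $u$ with $0<u(y)<\infty$; almost every $y$ is one. Let $\mu_y(E)\le1$, and let $v=|x-y|^{-n}$ on $E$ and $v=1$ off $E$. By Proposition~\ref{prop:onepoint}, $c_v\le4\cdot6^n$, so $\mathrm H(u,v;c)$ holds by assumption. Lemma~\ref{lem:test} with $\lambda=1$ gives $\int_Eu\,d\mu_y\le2^{n+1}c\,u(y)$. Taking the supremum over $E$, $N_u(y)\le2^{n+1}c\,u(y)$. \qed

\section{A single threshold: proof of part 3 of Theorem~\ref{thm:exact}}\label{sec:single}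

Let $u\in A_1$ with $K(u)=\infty$. There are points $y_N$ and sets $E_N$ with $\mu_{y_N}(E_N)\le1$ and $\int_{E_N}u\,d\mu_{y_N}\ge N\,u(y_N)$. We want to choose them so that they can be glued into one threshold,
\[
v=\lambda_N|x-y_N|^{-n}\ \text{on }E_N\ (N\ge1),\qquad v=1\ \text{off }\textstyle\bigcup_NE_N .
\]
Lemma~\ref{lem:test} will refute $\mathrm H(u,v;c)$ for every $c$. The difficulty is to keep $c_v$ finite: by Proposition~\ref{prop:onepoint} each $E_N$ alone is harmless, but the same mass of $g$ could be charged by infinitely many $N$. A function $g$ of mass $s$ can act on $E_N$ in three ways, and each is controlled by one feature of the construction.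
\begin{itemize}
\item If $s\gtrsim\lambda_N$, then $g$ may reach all of $E_N$. This costs $\lambda_N$, and we let $\lambda_N$ decay geometrically.
\item If $s\ll\lambda_N$ and $g$ acts through cubes of side $\ge\delta_N$, we gain because $E_N$ is spread so thinly that it has density $\lesssim2^{-N}$ at all scales $\ge\delta_N$.
\item If $s\ll\lambda_N$ and $g$ acts through smaller cubes, only the part of $g$ near $E_N$ matters, and we arrange that these neighborhoods are disjoint for the relevant $N$.
\end{itemize}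

The sets $E_N$ must be mutually separated, so at each step we have to avoid the earlier sets. It is here, in Lemma~\ref{lem:avoid}, and only here, that the inequality $Mu\le[u]_{A_1}u$ is used. Call $y$ \emph{good} if it is a Lebesgue point of $u$, $0<u(y)<\infty$ and $Mu(y)\le[u]_{A_1}u(y)$. Almost every $y$ is good.

\begin{lemma}\label{lem:avoid}
Let $D$ be compact and $u\le L$ on $D$. There is $C_D<\infty$ such that $\int_{E\cap D}u\,d\mu_y\le C_D\,u(y)$ for all good $y$ and all $E$ with $\mu_y(E)\le1$.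
\end{lemma}

\begin{proof}
Let $D\subset Q(0,R)$ with $R>0$, and $m=\int_{Q(0,R)}u>0$. If $|y|\le2R$, then $Q(0,2R)$ contains $y$, so $[u]_{A_1}u(y)\ge Mu(y)\ge(4R)^{-n}m$, while the integral is at most $L\mu_y(E)\le L$. If $|y|>2R$, then $Q(0,|y|)$ shows $[u]_{A_1}u(y)\ge(2|y|)^{-n}m$. On $D$ we have $|x-y|\ge|y|-R\ge|y|/2$, so the integral is at most $2^n|y|^{-n}L|D|$. In both cases the quotient by $u(y)$ is bounded independently of $y$ and $E$.
\end{proof}

\subsection*{Construction}
For $N=1,2,\dots$ we construct good points $y_N$, pairwise disjoint nonempty compact sets $E_N\not\ni y_N$ on which $u$ is bounded, and numbers $\delta_N,\lambda_N>0$. With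
\[
t_N=\lambda_N\min_{x\in E_N}|x-y_N|^{-n}>0,\qquad d_N=\operatorname{dist}\Big(E_N,\bigcup_{M<N}E_M\Big)>0\quad(N\ge2),
\]
we require:
\begin{enumerate}
\item[(P1)] $\mu_{y_N}(E_N)\le1$ and $\int_{E_N}u\,d\mu_{y_N}\ge N\,u(y_N)$;
\item[(P2)] $|E_N\cap Q|\le2^{-N}3^n|Q|$ for every cube $Q$ of side $\ge\delta_N$;
\item[(P3)] $\delta_N\le d_N/4$ for $N\ge2$;
\item[(P4)] for $N\ge2$, $\lambda_N\le\lambda_{N-1}/2$, and $\lambda_N\le t_M(d_N/4)^n$ for all $M<N$.
\end{enumerate}

Suppose the objects with index less than $N$ are constructed. Let $D=\bigcup_{M<N}E_M$, a compact set on which $u$ is bounded, and let $C_D$ be as in Lemma~\ref{lem:avoid} ($C_D=0$ if $N=1$).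

\emph{Choice of $y_N$ and a first set.} Since $K(u)=\infty$, the set where $N_u(y)>(2^NN+C_D)u(y)$ is not null, so it contains a good point $y=y_N$. There is $E'$ with $\mu_y(E')\le1$ and $\int_{E'}u\,d\mu_y>(2^NN+C_D)u(y)$, and Lemma~\ref{lem:avoid} gives $\int_{E'\setminus D}u\,d\mu_y>2^NN\,u(y)$. By monotone convergence this persists after intersecting with $\{u\le L,\ 1/L\le|x-y|\le L\}$ for $L$ large. By inner regularity there is then a compact $E\subset E'\setminus D$, with $y\notin E$ and $u$ bounded on $E$, such that $\int_Eu\,d\mu_y>2^NN\,u(y)$.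

\emph{Thinning.} Choose $\delta_N>0$, with $\delta_N\le\frac14\operatorname{dist}(E,D)$ if $N\ge2$. Divide $\mathbb R^n$ into a grid of half-open cubes $P$ of side $\delta_N$. Cut each $E\cap P$ by hyperplanes orthogonal to $e_1=(1,0,\dots,0)$ into $2^N$ measurable pieces of equal Lebesgue measure, and keep one piece with the largest $\int u\,d\mu_y$. The union $F$ of the kept pieces satisfies $\int_Fu\,d\mu_y\ge2^{-N}\int_Eu\,d\mu_y>N\,u(y)$. If $Q$ is a cube of side $\ell\ge\delta_N$, the cubes $P$ meeting $Q$ lie in a cube of side $\ell+2\delta_N$, so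
\[
|F\cap Q|\le\sum_{P\cap Q\ne\emptyset}2^{-N}|P|\le2^{-N}(\ell+2\delta_N)^n\le2^{-N}3^n|Q| .
\]
By inner regularity there is a compact $E_N\subset F$ with $\int_{E_N}u\,d\mu_y\ge N\,u(y)$. Then (P1) and (P2) hold, and (P3) holds because $d_N\ge\operatorname{dist}(E,D)$.

\emph{Choice of $\lambda_N$.} Let $\lambda_1=1$; for $N\ge2$ choose $\lambda_N>0$ so small that (P4) holds. The numbers $t_M$, $M<N$, and $d_N$ are already fixed.

\subsection*{The bound for $c_v$}
Let $v$ be the glued threshold. On $E_N$ we have $v\ge t_N$, and $v(X)=\lambda_N\mu_{y_N}(X)$ for measurable $X\subset E_N$. Let $g\ge0$ with $0<s=\int g<\infty$. Since $v=1$ off $\bigcup E_N$,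
\[
v(\{Mg>v\})\le3^ns+\sum_NI_N,\qquad I_N=v(E_N\cap\{Mg>v\}).
\]

\emph{Indices with $\lambda_N\le4^ns$.} Here $I_N\le\lambda_N\mu_{y_N}(E_N)\le\lambda_N$. By the halving in (P4) these terms add up to at most $2\cdot4^ns$.

Let $\mathcal B=\{N:\lambda_N>4^ns\}$ be the set of remaining indices. For $N\in\mathcal B$, every $x\in E_N$ with $Mg(x)>v(x)$ lies in an open cube $Q_x$ with
\begin{equation}\label{eq:QxN}
\int_{Q_x}g>v(x)|Q_x|=\lambda_N|x-y_N|^{-n}|Q_x| .
\end{equation}
Let $X_N'$ be the set of those $x$ for which $Q_x$ can be chosen with side $\ge\delta_N$, and $X_N''$ the set of those for which it can be chosen with side $<\delta_N$. Both are measurable (Section~\ref{sec:prelim}), and $I_N\le v(X_N')+v(X_N'')$. Since $\int g=s<4^{-n}\lambda_N$, Lemma~\ref{lem:local} is available with $y=y_N$ and $\lambda=\lambda_N$; its condition (a) is \eqref{eq:QxN}.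

\emph{Large cubes.} For $x\in X_N'$ choose $Q_x$ of side $\ge\delta_N$. Then $3Q_x$ also has side $\ge\delta_N$, so by (P2)
\[
|X_N'\cap3Q_x|\le|E_N\cap3Q_x|\le2^{-N}3^n|3Q_x|=2^{-N}9^n|Q_x| .
\]
Lemma~\ref{lem:local} with $V=\mathbb R^n$ and $\kappa=2^{-N}9^n$ gives $v(X_N')\le3\cdot2^{-N}18^ns$. Summing over $N$, $\sum_{N\in\mathcal B}v(X_N')\le3\cdot18^ns$.

\emph{Small cubes.} Let $x\in X_N''$ and let $Q_x$ have side $<\delta_N$. By \eqref{eq:QxN}, $t_N|Q_x|\le v(x)|Q_x|<s$, so $Q_x$ also has side $<(s/t_N)^{1/n}$. Therefore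
\[
Q_x\subset V_N:=\{z:\operatorname{dist}(z,E_N)<r_N\},\qquad r_N=\min\big(\delta_N,(s/t_N)^{1/n}\big),
\]
and Lemma~\ref{lem:local} with $V=V_N$ and $\kappa=3^n$ gives $v(X_N'')\le3\cdot6^n\int_{V_N}g$.

The sets $V_N$, $N\in\mathcal B$, are pairwise disjoint. Let $M<N$ be in $\mathcal B$. By (P3), $r_N\le\delta_N\le d_N/4$. By (P4), $s<4^{-n}\lambda_N<\lambda_N\le t_M(d_N/4)^n$, so $r_M\le(s/t_M)^{1/n}<d_N/4$. Since $\operatorname{dist}(E_M,E_N)\ge d_N>r_M+r_N$, the sets $V_M$ and $V_N$ are disjoint. Hence $\sum_{N\in\mathcal B}v(X_N'')\le3\cdot6^ns$.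

Altogether
\[
c_v\le3^n+2\cdot4^n+3\cdot18^n+3\cdot6^n\le9\cdot18^n .
\]

\subsection*{Failure of the conclusion}
Suppose $\mathrm H(u,v;c)$ holds with $c<\infty$. For each $N$ the point $y_N$ is a Lebesgue point of $u$ and $v=\lambda_N|x-y_N|^{-n}$ on $E_N$, so (P1) and Lemma~\ref{lem:test} give
\[
N\,u(y_N)\le\int_{E_N}u\,d\mu_{y_N}\le2^{n+1}c\,u(y_N).
\]
Since $0<u(y_N)<\infty$, we get $c\ge2^{-n-1}N$ for every $N$, which is impossible. This completes the proof of Theorem~\ref{thm:exact}. \qed

\begin{thebibliography}{9}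
\bibitem{LOP} Kangwei Li, Sheldy Ombrosi, Carlos P\'erez, \emph{Proof of an extension of E. Sawyer's conjecture about weighted mixed weak-type estimates}, arXiv:1703.01530 (2017).
\end{thebibliography}

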